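
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{McCool groups and fundamental groups of quasi-projective varieties}


\begin{abstract}
The McCool group $P\Sigma_n$ consists of the automorphisms of the free group $F_n$ that send each basis element to a conjugate of itself. We show that $P\Sigma_n$ is the fundamental group of a smooth connected complex quasi-projective variety if and only if $n\le 2$. More generally, if $M$ is such a variety, then no homomorphism $\pi_1(M)\to P\Sigma_3$ has both finitely generated kernel and image of finite index. Hence, for $n\ge 3$, no group commensurable with $P\Sigma_n$ is quasi-projective. The proof realizes two homomorphisms from $P\Sigma_3$ to free groups by maps from $M$ to curves. It then examines the centralizers of the meridians of certain divisors at infinity, using the fact that, up to conjugation, powers of basis elements are the only elements of $F_3$ whose conjugacy class is preserved by a finite-index subgroup of $P\Sigma_3$.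
\end{abstract}

\section{Introduction}

\subsection{The question and the answer}

Let $F_n$ be the free group with basis $x_1,\dots,x_n$. The \emph{McCool group} $P\Sigma_n\le\mathrm{Aut}(F_n)$ is the group of automorphisms that send each $x_i$ to a conjugate of itself. It is also called the group of basis-conjugating automorphisms, the pure symmetric automorphism group, or the pure welded braid group. It is generated by the automorphisms $\alpha_{ij}$, $i\ne j$, given by
\[
\alpha_{ij}(x_i)=x_jx_ix_j^{-1},\qquad \alpha_{ij}(x_k)=x_k\quad(k\neq i).
\]
A group is \emph{quasi-projective} if it is isomorphic to $\pi_1(M)$ for some smooth connected complex quasi-projective variety $M$; such a group is finitely presented. The problem of deciding which of the groups $P\Sigma_n$ are quasi-projective is posed by Suciu and Wang \cite{SW}, to the best of whose knowledge it was open.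

For $n\le 2$ they all are: $P\Sigma_1$ is trivial, and $P\Sigma_2$ is free on $\alpha_{12}$ and $\alpha_{21}$, hence isomorphic to $\pi_1(\mathbb P^1\setminus\{0,1,\infty\})$. We prove that there are no others.

\begin{theorem}\label{thm:A}
For $n\ge 3$, the group $P\Sigma_n$ is not quasi-projective.
\end{theorem}

This follows from a statement about $P\Sigma_3$ alone.

\begin{theorem}\label{thm:B}
Let $M$ be a smooth connected complex quasi-projective variety. There is no homomorphism $\theta\colon\pi_1(M)\to P\Sigma_3$ with finitely generated kernel and with image of finite index.
\end{theorem}

Two groups are \emph{commensurable} if they have isomorphic subgroups of finite index.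

\begin{corollary}\label{cor}
Let $n\ge 3$.
\begin{enumerate}
\item[(i)] No finite-index subgroup of $P\Sigma_n$ is quasi-projective, and no group commensurable with $P\Sigma_n$ is quasi-projective. In particular, the full welded braid group (automorphisms sending each $x_i$ to a conjugate of some $x_j$) and the symmetric automorphism group (each $x_i$ goes to a conjugate of some $x_j^{\pm1}$) are not quasi-projective.
\item[(ii)] For every finitely generated group $K$, the group $P\Sigma_n\times K$ is not quasi-projective.
\end{enumerate}
\end{corollary}

Neither hypothesis on $\theta$ in Theorem~\ref{thm:B} can be dropped; note that free groups of finite rank are quasi-projective, as $F_r=\pi_1(\mathbb P^1\setminus\{r+1\text{ points}\})$. The surjection $F_6\to P\Sigma_3$ that sends a basis to the six $\alpha_{ij}$ has image of finite index. Its kernel is not trivial, because some of the $\alpha_{ij}$ commute, and has infinite index, so it is not finitely generated (Lemma~\ref{lem:schreier} below). On the other hand, $F_2$ embeds in $P\Sigma_3$ as the group generated by conjugation by $x_1$ and by $x_2$; the kernel is trivial, but the image has infinite index, by Lemma~\ref{lem:two-maps}(a).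

\subsection{Which answer to expect}

The known necessary condition closest to the question does not decide it. For a finitely presented group $G$, let $\mathcal R_1(G)\subseteq H^1(G;\mathbb C)$ be the first resonance variety: the set of those $a$ for which there is $b$, not proportional to $a$, with $a\cup b=0$. A surjection $G\to F_r$ with $r\ge2$ puts an $r$-dimensional linear subspace into $\mathcal R_1(G)$, namely the pullback of $H^1(F_r;\mathbb C)$, and the cup product vanishes on it because $H^2(F_r;\mathbb C)=0$. Dimca, Papadima and Suciu \cite{DPS} proved the following. Suppose that $G$ is quasi-projective and $1$-formal, which means that its Malcev Lie algebra is the completion of a Lie algebra with quadratic relations. Then every positive-dimensional irreducible component $V$ of $\mathcal R_1(G)$ is a linear subspace. Moreover, either $\dim V\ge2$ and the cup product vanishes on $V\times V$ (then $V$ is called $0$-isotropic), or $\dim V\ge4$, the image of $V\times V$ under the cup product is a line, and the resulting skew form on $V$ is non-degenerate. It is known that $P\Sigma_n$ is $1$-formal and that, for $n\ge3$, all components of $\mathcal R_1(P\Sigma_n)$ are $0$-isotropic linear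 subspaces of dimension $2$ or $3$. So $P\Sigma_n$ passes this test.

The structure of $P\Sigma_3$ is also encouraging at first sight. Its quotient by the inner automorphisms is free of rank $3$ (Lemma~\ref{lem:two-maps}), so there is an exact sequence
\begin{equation}\label{eq:shape}
1\to F_3\to P\Sigma_3\to F_3\to1 .
\end{equation}
This is the shape of the fundamental group of an algebraic surface fibered over $\mathbb P^1$ minus four points, with fiber $\mathbb P^1$ minus four points. The obstruction lies in the action. In such a fibration the monodromy permutes the conjugacy classes of the loops around the punctures of the fiber, and there are four such loops. But the only conjugacy classes of $F_3$ with finite orbit under $P\Sigma_3$ are those of powers of $x_1,x_2,x_3$ (Lemma~\ref{lem:classes}), and these leave room for only three punctures. Section~\ref{sec:model} makes this precise. The remaining sections show how to count punctures when nothing is known about $M$ except its fundamental group.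

\section{The group $P\Sigma_3$ and its actions}

We write $c_w(x)=wxw^{-1}$ for conjugation by $w$, and $[u,v]$ for the commutator. Note that
\begin{equation}\label{eq:conj}
\psi\, c_w\,\psi^{-1}=c_{\psi(w)}\qquad(\psi\in\mathrm{Aut}(F_n)),
\end{equation}
and that $w\mapsto c_w$ is an isomorphism $F_n\to\mathrm{Inn}(F_n)$ for $n\ge2$, since $F_n$ has trivial center.

McCool \cite{McCool} showed that $P\Sigma_n$ is presented by the generators $\alpha_{ij}$ and the relations, for distinct indices,
\[
\text{(R1)}\ [\alpha_{ij},\alpha_{kl}]=1,\qquad
\text{(R2)}\ [\alpha_{ik},\alpha_{jk}]=1,\qquad
\text{(R3)}\ [\alpha_{ij},\alpha_{ik}\alpha_{jk}]=1 .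
\]
We refer to the last one as R3$(i,j,k)$. It holds because $\alpha_{ik}\alpha_{jk}$ conjugates both $x_i$ and $x_j$ by $x_k$ and fixes the other basis elements.

\subsection{Forgetting basis elements}

Every element of $P\Sigma_n$ preserves the normal closure of $x_n$, and so induces an automorphism of $F_{n-1}=F_n/\langle\!\langle x_n\rangle\!\rangle$. This gives the \emph{forgetful map} $P\Sigma_n\to P\Sigma_{n-1}$. It sends $\alpha_{in}$ and $\alpha_{ni}$ to $1$ and every other $\alpha_{ij}$ to $\alpha_{ij}$.

\begin{lemma}\label{lem:forget}
For $n\ge3$, the kernel of the forgetful map $P\Sigma_n\to P\Sigma_{n-1}$ is generated by the elements $\alpha_{in},\alpha_{ni}$ with $i<n$. Consequently the kernel of $P\Sigma_n\to P\Sigma_m$ is finitely generated for $2\le m\le n$.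
\end{lemma}

\begin{proof}
Let $H$ be the subgroup generated by all $\alpha_{in},\alpha_{ni}$, $i<n$. We show first that $H$ is normal. It suffices to show that, for distinct $j,k<n$ and $\epsilon=\pm1$, conjugation by $\alpha_{jk}^\epsilon$ maps the generators of $H$ into $H$.
\begin{itemize}
\item For $i\ne j,k$, the elements $\alpha_{in}$ and $\alpha_{ni}$ commute with $\alpha_{jk}$ by (R1). The element $\alpha_{nk}$ commutes with $\alpha_{jk}$ by (R2).
\item The product $\beta=\alpha_{jk}\alpha_{nk}=\alpha_{nk}\alpha_{jk}$ commutes with $\alpha_{jn}$ by R3$(j,n,k)$ and with $\alpha_{nj}$ by R3$(n,j,k)$. Since $\alpha_{jk}^{\epsilon}=\alpha_{nk}^{-\epsilon}\beta^{\epsilon}$, we get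
\[
\alpha_{jk}^{\epsilon}\,\alpha_{jn}\,\alpha_{jk}^{-\epsilon}=\alpha_{nk}^{-\epsilon}\,\alpha_{jn}\,\alpha_{nk}^{\epsilon}\in H,\qquad
\alpha_{jk}^{\epsilon}\,\alpha_{nj}\,\alpha_{jk}^{-\epsilon}=\alpha_{nk}^{-\epsilon}\,\alpha_{nj}\,\alpha_{nk}^{\epsilon}\in H .
\]
\item The product $\alpha_{jn}\alpha_{kn}$ commutes with $\alpha_{jk}$ by R3$(j,k,n)$. Hence
\[
\alpha_{jk}^{\epsilon}\,\alpha_{kn}\,\alpha_{jk}^{-\epsilon}=\bigl(\alpha_{jk}^{\epsilon}\,\alpha_{jn}\,\alpha_{jk}^{-\epsilon}\bigr)^{-1}\alpha_{jn}\alpha_{kn}\in H .
\]
\end{itemize}
So $H$ is normal. Now set $\alpha_{in}=\alpha_{ni}=1$ for all $i<n$ in McCool's presentation. In every relation that involves the index $n$, one of the two entries of the commutator becomes trivial: in R3$(i,j,n)$ it is $\alpha_{in}\alpha_{jn}$, in the other cases it is a single generator. What remains is McCool's presentation of $P\Sigma_{n-1}$. Hence $H$ is the kernel.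

The last statement follows by induction, because an extension of a finitely generated group by a finitely generated group is finitely generated.
\end{proof}

\subsection{Two quotients of $P\Sigma_3$}

In $P\Sigma_3$ the products occurring in (R3) are inner:
\begin{equation}\label{eq:inner}
c_{x_1}=\alpha_{21}\alpha_{31},\qquad c_{x_2}=\alpha_{12}\alpha_{32},\qquad c_{x_3}=\alpha_{13}\alpha_{23}.
\end{equation}
In $P\Sigma_2$ there are no relations, and $\alpha_{21}=c_{x_1}$, $\alpha_{12}=c_{x_2}$. So $P\Sigma_2=\mathrm{Inn}(F_2)$, which we identify with $F_2=\langle x_1,x_2\rangle$ through $c_v\leftrightarrow v$. Let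
\[
\rho\colon P\Sigma_3\to P\Sigma_2=F_2
\]
be the forgetful map. Let $Q$ be the free group on $s_1,s_2,s_3$, and let $\varphi\colon P\Sigma_3\to Q$ be given by
\[
\alpha_{21}\mapsto s_1,\ \alpha_{31}\mapsto s_1^{-1},\qquad
\alpha_{12}\mapsto s_2,\ \alpha_{32}\mapsto s_2^{-1},\qquad
\alpha_{13}\mapsto s_3,\ \alpha_{23}\mapsto s_3^{-1}.
\]

\begin{lemma}\label{lem:two-maps}
\begin{enumerate}
\item[(a)] The map $\varphi$ is a well-defined surjection with kernel $\mathrm{Inn}(F_3)\cong F_3$.
\item[(b)] The map $\rho$ is a surjection with finitely generated kernel, and $\rho(c_w)=\bar w$, where $\bar w\in F_2$ is the image of $w\in F_3$ under $x_3\mapsto1$.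
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $n=3$ there are no relations (R1). Add to McCool's presentation the three relations saying that the products in \eqref{eq:inner} are trivial, that is, $\alpha_{31}=\alpha_{21}^{-1}$, $\alpha_{32}=\alpha_{12}^{-1}$, $\alpha_{23}=\alpha_{13}^{-1}$. Then (R2) becomes a commutator of powers of one element, and in (R3) the factor $\alpha_{ik}\alpha_{jk}$ becomes trivial. So the quotient is free on the images of $\alpha_{21},\alpha_{12},\alpha_{13}$, and the quotient map is $\varphi$. Its kernel is the normal closure of $c_{x_1},c_{x_2},c_{x_3}$. These elements generate $\mathrm{Inn}(F_3)$, which is normal by \eqref{eq:conj}.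

(b) The kernel is finitely generated by Lemma~\ref{lem:forget}. The automorphism of $F_2=F_3/\langle\!\langle x_3\rangle\!\rangle$ induced by $c_w$ is $c_{\bar w}$.
\end{proof}

\subsection{Conjugacy classes with finite orbit}

Each $\alpha_{ij}$ preserves the conjugacy class of every power of every $x_k$. No other conjugacy class is preserved by a finite-index subgroup of $P\Sigma_3$. To see why, take $w=x_2x_3$. For $L\ge1$ the word
\[
\alpha_{21}^L(w)=x_1^{L}x_2x_1^{-L}x_3
\]
is cyclically reduced of length $2+2L$. So the conjugacy classes of the elements $\alpha_{21}^L(w)$, $L\ge0$, are pairwise distinct. The general case is the same computation.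

\begin{lemma}\label{lem:classes}
Let $w\in F_3$ be such that, for some $m\ge1$, every $\alpha_{ij}^m$ preserves the conjugacy class of $w$. Then $w$ is conjugate to a power of $x_1$, $x_2$ or $x_3$.
\end{lemma}

\begin{proof}
We may take $w$ cyclically reduced. Suppose that $w$ involves two different letters. The hypothesis is symmetric in the indices, so we may assume that $x_2$ and $x_3$ both occur in $w$; the letter $x_1$ may or may not occur. Up to cyclic permutation,
\[
w=y_1x_1^{c_1}\,y_2x_1^{c_2}\cdots y_qx_1^{c_q},
\]
where each $y_i$ is a non-zero power of $x_2$ or of $x_3$, where $c_i\in\mathbb Z$, and where $c_i\ne0$ if $y_i$ and $y_{i+1}$ are powers of the same letter (indices modulo $q$).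

Apply $\alpha_{21}^L$. It fixes $x_1$ and $x_3$ and sends $x_2^k$ to $x_1^Lx_2^kx_1^{-L}$. So, up to conjugation, $\alpha_{21}^L(w)$ is the word $y_1x_1^{c_1'}\cdots y_qx_1^{c_q'}$ with the same $y_i$ and with
\[
c_i'=\begin{cases}
c_i-L &\text{if $y_i$ is a power of $x_2$ and $y_{i+1}$ a power of $x_3$},\\
c_i+L &\text{if $y_i$ is a power of $x_3$ and $y_{i+1}$ a power of $x_2$},\\
c_i &\text{if they are powers of the same letter}.
\end{cases}
\]
In the third case $c_i'=c_i\ne0$, so the new word is again cyclically reduced. Its length is $\sum|y_i|+\sum|c_i'|$, where $|y_i|$ is the length of $y_i$. Since both $x_2$ and $x_3$ occur, the first case occurs for some $i$. Hence the length tends to infinity with $L$. For a large multiple $L$ of $m$ the conjugacy class of $w$ has changed, a contradiction. So the cyclically reduced word $w$ involves at most one letter, and it is a power of this letter.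
\end{proof}

\section{A model case}\label{sec:model}

This section explains the idea of the proof in the situation suggested by \eqref{eq:shape}; it is not used later. Suppose that $X\to B$ is a topological fiber bundle with fiber $\Phi=\mathbb P^1\setminus\{p_1,\dots,p_4\}$. Suppose also that $\pi_1(X)\cong P\Sigma_3$ in such a way that $\pi_1(\Phi)$ maps isomorphically onto $\mathrm{Inn}(F_3)$, which we identify with $F_3$. Here is the contradiction.

Let $\delta_1,\dots,\delta_4\in\pi_1(\Phi)=F_3$ be loops around the punctures. Conjugation by an element $\psi$ of $\pi_1(X)=P\Sigma_3$ acts on $\pi_1(\Phi)$, up to inner automorphisms, as a homeomorphism of the fiber. So it permutes the conjugacy classes of the elements $\delta_i^{\pm1}$, which form a finite set. By \eqref{eq:conj}, this action on $F_3$ is the tautological one, $w\mapsto\psi(w)$. Hence a finite-index subgroup of $P\Sigma_3$ preserves the conjugacy class of each $\delta_i$, and by Lemma~\ref{lem:classes} each $\delta_i$ is conjugate to a power of a basis element. In $H_1(\Phi;\mathbb Z)=\mathbb Z^3$ the four classes $[\delta_i]$ therefore lie on three coordinate axes, so two of them lie on the same axis. But any three of the $[\delta_i]$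 form a basis of $H_1(\Phi;\mathbb Z)$, so any two are independent.

For an arbitrary $M$ with fundamental group $P\Sigma_3$, three things have to be supplied.
\begin{itemize}
\item \emph{The map to a curve.} The homomorphism $\varphi$ must be induced by a morphism $g\colon M\to B$ to a curve. This follows from Arapura's theorem together with the finite generation of $\ker\varphi$; see Section~\ref{sec:realize}.
\item \emph{The curve on which to count punctures.} The fibers of $g$ may have any dimension, and their fundamental groups may be much larger than $F_3$. We therefore realize the second homomorphism $\rho$ by a morphism $f\colon M\to C$ and count the punctures of $C$, where $\pi_1(C)$ is known.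
\item \emph{A substitute for monodromy.} Over each puncture $s$ of $C$ we find a divisor at infinity of $M$ that dominates the compactification of $B$. Its meridian lies in $\ker\varphi$, so it is an inner automorphism $c_w$, and it commutes with a subgroup of $\pi_1(M)$ whose image in $\pi_1(B)$ has finite index. By \eqref{eq:conj}, commuting with $c_w$ means fixing $w$, so Lemma~\ref{lem:classes} applies to $w$.
\end{itemize}

\section{Curves and free groups}\label{sec:tools}

All varieties are over $\mathbb C$. A \emph{curve} is a smooth connected algebraic curve $C$. We write $\bar C$ for its smooth compactification, and the points of $\bar C\setminus C$ are the \emph{punctures} of $C$. If $C$ is non-compact, it is affine and $\pi_1(C)$ is free of finite rank. For a puncture $s$ we denote by $\delta_s\in\pi_1(C)$ the positive loop around $s$, which is well defined up to conjugation. We use repeatedly that free groups are torsion-free.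

\begin{lemma}[Schreier]\label{lem:schreier}
A finitely generated normal subgroup of infinite index in a free group is trivial.
\end{lemma}

\begin{proof}
Let $N\neq1$ be a finitely generated normal subgroup of a free group $F$. We show that $F/N$ is finite. Let $\Delta$ be the covering, with $\pi_1(\Delta)=N$, of a wedge of circles with fundamental group $F$. It is a graph, and the deck group $F/N$ acts simply transitively on its vertices. Since $N$ is finitely generated, a finite connected subgraph $\Delta_1$ carries all of $\pi_1(\Delta)$. Extend a maximal tree of $\Delta_1$ to one of $\Delta$. Every edge of $\Delta$ outside $\Delta_1$ belongs to the larger tree, since otherwise it would contribute a further free generator. So $\Delta$ is $\Delta_1$ with trees attached, and every cyclically reduced closed edge path lies in $\Delta_1$. The union of these paths is thus a finite subgraph. It is non-empty because $N\ne1$, and it is invariant under $F/N$. Since $F/N$ is transitive on vertices, this subgraph contains all vertices of $\Delta$. So $\Delta$ has finitely many vertices, and $F/N$ is finite.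
\end{proof}

\begin{lemma}\label{lem:surface}
Let $S$ be the fundamental group of a compact curve of genus at least $2$, and let $F$ be free of finite rank at least $2$. No surjection $S\to F$ has finitely generated kernel.
\end{lemma}

\begin{proof}
Suppose that $N$ is the kernel of such a surjection and is finitely generated. Let $1\ne x\in F$, and let $S'\le S$ be the preimage of $\langle x\rangle$. Since $\langle x\rangle$ has infinite index in $F$, the group $S'$ has infinite index in $S$. So it is the fundamental group of a non-compact surface and is free. Now $N$ is a finitely generated normal subgroup of $S'$ with $S'/N\cong\mathbb Z$, so $N=1$ by Lemma~\ref{lem:schreier} and $S\cong F$. This contradicts $H^2(S;\mathbb Z)\ne0$.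
\end{proof}

\begin{lemma}\label{lem:loops}
Let $C$ be a non-compact curve with $\chi(C)\le0$. Then $\delta_s$ has infinite order in $\pi_1(C)$ for every puncture $s$.
\end{lemma}

\begin{proof}
Since $\pi_1(C)$ is free, we only need $\delta_s\ne1$. In $H_1(C;\mathbb Z)$ the sum of the classes of the loops around the punctures is zero, and every linear relation between these classes is a multiple of this one. So if there are at least two punctures, $[\delta_s]\ne0$. If $s$ is the only puncture, then the genus $h$ of $\bar C$ satisfies $1-2h=\chi(C)\le0$, so $h\ge1$. The group $\pi_1(C)$ is then free on $a_1,b_1,\dots,a_h,b_h$, and $\delta_s^{\pm1}$ is conjugate to $\prod_{i=1}^h[a_i,b_i]\ne1$.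
\end{proof}

The next two lemmas concern dominant morphisms to curves. We use the standard fact that such a morphism $Y\to C$, with $Y$ smooth, is a locally trivial topological fibration over some non-empty Zariski-open subset of $C$.

\begin{lemma}\label{lem:finite-index}
Let $p\colon Y\to C$ be a dominant morphism from a smooth irreducible variety to a curve. Then $p_*\pi_1(Y)$ has finite index in $\pi_1(C)$.
\end{lemma}

\begin{proof}
Let $C'\subseteq C$ be a non-empty Zariski-open subset over which $p$ is a fibration, and put $Y'=p^{-1}(C')$. The fiber has finitely many connected components, and $\pi_1(C')$ acts on this finite set. By the exact sequence of the fibration, the image of $\pi_1(Y')$ in $\pi_1(C')$ is the stabilizer of a component, so it has finite index. Since $\pi_1(C')\to\pi_1(C)$ is onto, the image of $\pi_1(Y')$ in $\pi_1(C)$ has finite index. It is contained in $p_*\pi_1(Y)$.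
\end{proof}

\begin{lemma}\label{lem:factor}
Let $p\colon M\to C$ and $p'\colon M\to C'$ be dominant morphisms from a smooth connected variety to non-compact curves. If $(p,p')\colon M\to C\times C'$ is not dominant, then $p$ and $p'$ both factor through one dominant morphism from $M$ to a non-compact curve.
\end{lemma}

\begin{proof}
The closure $T$ of the image of $(p,p')$ is an irreducible closed subset of the affine surface $C\times C'$. It is not the whole surface, and it is not a point because $p$ is dominant. So $T$ is an irreducible affine curve, possibly singular. Since $M$ is normal and $M\to T$ is dominant, this map factors through the normalization $\tilde T$ of $T$. The curve $\tilde T$ is smooth, connected and affine, the morphism $M\to\tilde T$ is dominant, and $p,p'$ factor through it.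
\end{proof}

\section{From homomorphisms to morphisms}\label{sec:realize}

In this section $M$ is a smooth connected quasi-projective variety. A morphism $f\colon M\to C$ to a curve is \emph{admissible} if it is surjective and its generic fiber is connected. Then $f_*\colon\pi_1(M)\to\pi_1(C)$ is onto. Indeed, let $C^\circ\subseteq C$ be a non-empty Zariski-open subset over which $f$ is a fibration with connected fiber. Then the composite $\pi_1(f^{-1}(C^\circ))\to\pi_1(C^\circ)\to\pi_1(C)$ is onto, and it factors through $f_*$.

For a character $\lambda\in H^1(M;\mathbb C^*)=\mathrm{Hom}(\pi_1(M),\mathbb C^*)$ let $\mathbb C_\lambda$ be the corresponding rank one local system, and put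
\[
\mathcal V_1(M)=\{\lambda: H^1(M;\mathbb C_\lambda)\ne0\},
\]
an algebraic subset of the algebraic group $H^1(M;\mathbb C^*)$.

\begin{theorem}[Arapura {\cite[Prop.~V.1.7]{Arapura}}; recalled in \cite{DPS}]\label{thm:arapura}
Every positive-dimensional irreducible component of $\mathcal V_1(M)$ containing the trivial character is of the form $f^*H^1(C;\mathbb C^*)$ for an admissible morphism $f\colon M\to C$ to a curve with $\chi(C)<0$.
\end{theorem}

\begin{lemma}\label{lem:arapura}
Let $\phi\colon\pi_1(M)\to F$ be a surjection onto a free group of finite rank $r\ge2$. There is an admissible morphism $f\colon M\to C$ with $\chi(C)<0$ and $\phi^*H^1(F;\mathbb C)\subseteq f^*H^1(C;\mathbb C)$.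
\end{lemma}

\begin{proof}
For $\lambda\in H^1(F;\mathbb C^*)$, the Euler characteristic of $F$ gives $\dim H^1(F;\mathbb C_\lambda)=r-1$ if $\lambda\ne1$, and the dimension is $r$ if $\lambda=1$. In both cases it is positive. Since $\phi$ is onto, $H^1(F;\mathbb C_\lambda)$ injects into $H^1(\pi_1(M);\mathbb C_{\phi^*\lambda})=H^1(M;\mathbb C_{\phi^*\lambda})$. So the torus $\phi^*H^1(F;\mathbb C^*)$ is contained in $\mathcal V_1(M)$. It is irreducible, has dimension $r$, and contains the trivial character, so it lies in a component as in Theorem~\ref{thm:arapura}. The inclusion of the tangent spaces at the trivial character is the claim.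
\end{proof}

This is only an inclusion of cohomology groups, and in general $\phi$ itself is not induced by a morphism. For example, let $M$ be $\mathbb P^1$ minus four points and let $\phi\colon\pi_1(M)=F_3\to F_2$ be a surjection. An admissible map from the curve $M$ to a curve has one-point generic fibers, so it is birational and surjective, hence an isomorphism. So $\phi$ is not induced by an admissible map to a curve with fundamental group $F_2$. In this example $\ker\phi$ is not finitely generated, by Lemma~\ref{lem:schreier}. The next result shows that finite generation of the kernel is all that is needed.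

\begin{proposition}\label{prop:realize}
Let $\phi\colon\pi_1(M)\to F$ be a surjection with finitely generated kernel onto a free group of finite rank at least $2$. There are an admissible morphism $f\colon M\to C$ to a non-compact curve with $\chi(C)<0$ and an isomorphism $j\colon\pi_1(C)\to F$ such that $\phi=j\circ f_*$.
\end{proposition}

\begin{proof}
Take $f\colon M\to C$ from Lemma~\ref{lem:arapura}. We show that $\phi$ factors through $f_*$, and then that the factor is injective.

Let $C^\circ\subseteq C$ be the complement of a finite set such that $f$ is a topological fibration over $C^\circ$, with connected fiber $\Phi$, and put $M^\circ=f^{-1}(C^\circ)$. The sequence $\pi_1(\Phi)\to\pi_1(M^\circ)\to\pi_1(C^\circ)\to1$ is exact, and $\pi_1(M^\circ)\to\pi_1(M)$ is onto. So the image $L$ of $\pi_1(\Phi)$ in $\pi_1(M)$ is a finitely generated normal subgroup.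

\emph{The fiber is killed: $\phi(L)=1$.} The group $\phi(L)$ is finitely generated and normal in $F$. If it were non-trivial, it would have finite index, by Lemma~\ref{lem:schreier}. Take $0\ne a\in H^1(F;\mathbb C)$. Since $\phi^*a\in f^*H^1(C;\mathbb C)$ by the choice of $f$, the homomorphism $\phi^*a$ vanishes on $L$. So $a$ vanishes on the finite-index subgroup $\phi(L)$ of $F$, and $a=0$, a contradiction.

\emph{Factorization.} It follows that the surjection $\pi_1(M^\circ)\to\pi_1(M)\to F$ factors through a surjection $\pi_1(C^\circ)\to F$. Let $c\in C\setminus C^\circ$, and let $\delta_c$ be a loop around $c$ in $C^\circ$. Since $f$ is surjective, $f^{-1}(c)$ is a non-empty divisor. Choose a component of it, of multiplicity $\mu\ge1$. Its meridian is trivial in $\pi_1(M)$ and maps to a conjugate of $\delta_c^\mu$ in $\pi_1(C^\circ)$. So $\delta_c^\mu\mapsto1\in F$, and therefore $\delta_c\mapsto1$. Hence $\pi_1(C^\circ)\to F$ factors through a surjection $j\colon\pi_1(C)\to F$. The maps $\phi$ and $j\circ f_*$ agree on the image of $\pi_1(M^\circ)$, which is all of $\pi_1(M)$, so $\phi=j\circ f_*$.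

\emph{Injectivity.} Since $f_*$ is onto, $\ker j=f_*(\ker\phi)$, which is finitely generated. If $C$ were compact, its genus would be at least $2$, contrary to Lemma~\ref{lem:surface}. So $\pi_1(C)$ is free. The subgroup $\ker j$ has infinite index in it, because $F$ is infinite, and $\ker j=1$ by Lemma~\ref{lem:schreier}.
\end{proof}

\section{Proof of Theorem \ref{thm:B}}

Suppose that $M$ is a smooth connected quasi-projective variety, that $\pi=\pi_1(M)$, and that $\theta\colon\pi\to P\Sigma_3$ has finitely generated kernel and image of finite index. We derive a contradiction.

\subsection{Two maps to curves}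

The images of $\varphi\theta$ and $\rho\theta$ have finite index in $Q$ and in $F_2$, so they are free of finite rank at least $2$. The kernel of $\varphi\theta$ is an extension, with kernel $\ker\theta$, of the group $\theta(\pi)\cap\mathrm{Inn}(F_3)$, which has finite index in the finitely generated group $\mathrm{Inn}(F_3)$. Hence it is finitely generated. The same argument applies to $\rho\theta$, since $\ker\rho$ is finitely generated by Lemma~\ref{lem:two-maps}(b). By Proposition~\ref{prop:realize} there are admissible morphisms to non-compact curves with negative Euler characteristic,
\[
g\colon M\to B,\qquad f\colon M\to C,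
\]
and identifications
\[
\pi_1(B)=\varphi\theta(\pi)\le Q,\quad g_*=\varphi\theta;\qquad\qquad
\pi_1(C)=F':=\rho\theta(\pi)\le F_2,\quad f_*=\rho\theta .
\]

\begin{lemma}\label{lem:dominant}
The morphism $(g,f)\colon M\to B\times C$ is dominant.
\end{lemma}

\begin{proof}
If not, Lemma~\ref{lem:factor} gives a dominant morphism $q\colon M\to T$ to a non-compact curve through which $g$ and $f$ factor. The group $H=q_*(\pi)\le\pi_1(T)$ is free. Put $K=\ker g_*$, which is finitely generated as shown above. Then $\ker q_*\subseteq K$, so $q_*(K)$ is a finitely generated normal subgroup of $H$, and $H/q_*(K)\cong\pi/K\cong\pi_1(B)$ is infinite. By Lemma~\ref{lem:schreier}, $q_*(K)=1$, so $K=\ker q_*$. For the same reason $\ker f_*=\ker q_*$, hence $\ker g_*=\ker f_*$.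

But $\theta(\pi)$ has finite index, so there are $m\ge1$ and $u\in\pi$ with $\theta(u)=c_{x_1}^m$. By Lemma~\ref{lem:two-maps}, $g_*(u)=1$ and $f_*(u)=x_1^m\ne1$, a contradiction.
\end{proof}

\subsection{Divisors at infinity and their meridians}

By resolution of singularities, choose a smooth projective compactification $\bar M$ of $M$ whose boundary $\bar M\setminus M$ is a divisor with simple normal crossings, and to which $g$ and $f$ extend as morphisms $\bar M\to\bar B$ and $\bar M\to\bar C$, denoted by the same letters.

A meridian of a boundary component $D$ commutes with all loops that can be pushed along $D$ near infinity. This is useful when there are many such loops as seen from $B$, that is, when $D$ dominates $\bar B$. Lemma~\ref{lem:dominant} provides such a component over every puncture of $C$.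

\begin{lemma}\label{lem:meridian}
Let $s$ be a puncture of $C$. There are an element $\gamma\in\pi$ and a subgroup $E\le\pi$ such that
\begin{enumerate}
\item[(a)] every element of $E$ commutes with $\gamma$;
\item[(b)] $g_*(\gamma)=1$, and $g_*(E)$ has finite index in $\pi_1(B)$;
\item[(c)] $f_*(\gamma)$ is conjugate in $\pi_1(C)$ to $\delta_s^m$ for some $m\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\bar M$ is projective, Lemma~\ref{lem:dominant} implies that $(g,f)\colon\bar M\to\bar B\times\bar C$ is surjective. So $g$ maps $f^{-1}(s)\subset\bar M$ onto $\bar B$. Now $f^{-1}(s)$ is the support of a divisor, and it lies in the boundary because $f(M)=C$. One of its finitely many components, say $D$, satisfies $g(D)=\bar B$.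

Let $D^\circ$ be $D$ minus the other boundary components, and let $U=M\cup D^\circ$. Then $U$ is open in $\bar M$, and $D^\circ$ is a connected smooth hypersurface, closed in $U$, with $U\setminus D^\circ=M$. The set $g^{-1}(\bar B\setminus B)$ is the support of a divisor contained in the boundary, so it is a union of boundary components. None of them is $D$, since $g(D)=\bar B$. Hence $g(U)\subseteq B$.

Let $\mathcal E\subset M$ be the boundary of a tubular neighborhood of $D^\circ$ in $U$. It is the circle bundle of the normal bundle, which is a complex line bundle. So $\mathcal E$ is a principal $U(1)$-bundle over $D^\circ$, and the class of the fiber is central in $\pi_1(\mathcal E)$. After the choice of a path to the base point, let $\gamma$ be the image in $\pi$ of the fiber class and $E$ the image of $\pi_1(\mathcal E)$. This gives (a).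

For (b), note that $g$ maps the whole tubular neighborhood to $B$. So $g|_{\mathcal E}$ is homotopic to the composite $\mathcal E\to D^\circ\to B$ of the projection and $g|_{D^\circ}$. Hence $g_*(\gamma)=1$. Since $\pi_1(\mathcal E)\to\pi_1(D^\circ)$ is onto, $g_*(E)$ is conjugate to the image of $\pi_1(D^\circ)$ in $\pi_1(B)$. This has finite index by Lemma~\ref{lem:finite-index}, because $D^\circ\to B$ is dominant.

For (c), let $t$ be a local coordinate of $\bar C$ at $s$. In $U$, the fiber $f^{-1}(s)$ consists of $D^\circ$ only. So near a point of $D^\circ$ we have $f^*t=z^m\cdot(\text{unit})$, where $z$ is a local equation of $D$ and $m\ge1$ is the multiplicity of $D$ in the divisor $f^*s$. Thus the image under $f$ of a small positive circle around $D$ winds $m$ times around $s$.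
\end{proof}

\subsection{The loops around the punctures of $C$}

\begin{proposition}\label{prop:shape}
For every puncture $s$ of $C$ there is $m\ge1$ such that $\delta_s^m\in F'\le F_2$ is conjugate in $F_2$ to a non-zero power of $x_1$ or of $x_2$.
\end{proposition}

\begin{proof}
Take $\gamma$, $E$ and $m$ from Lemma~\ref{lem:meridian}. Since $\varphi(\theta(\gamma))=g_*(\gamma)=1$, Lemma~\ref{lem:two-maps}(a) gives $\theta(\gamma)=c_w$ with $w\in F_3$. Every $\psi\in\theta(E)$ commutes with $c_w$. By \eqref{eq:conj}, $c_{\psi(w)}=c_w$, so $\psi(w)=w$.

The group $\varphi(\theta(E))=g_*(E)$ has finite index in $\pi_1(B)=\varphi\theta(\pi)$ and hence in $Q$. Therefore its preimage under $\varphi$, which is $\theta(E)\cdot\mathrm{Inn}(F_3)$, has finite index in $P\Sigma_3$. This preimage preserves the conjugacy class of $w$, and it contains $\alpha_{ij}^k$ for all $i\neq j$ and some $k\ge1$. By Lemma~\ref{lem:classes}, $w$ is conjugate to a power of $x_1$, $x_2$ or $x_3$.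

By Lemma~\ref{lem:two-maps}(b), $f_*(\gamma)=\rho(c_w)=\bar w$, which is trivial or conjugate in $F_2$ to a power of $x_1$ or $x_2$. On the other hand, $f_*(\gamma)$ is conjugate to $\delta_s^m$, which is not trivial by Lemma~\ref{lem:loops}.
\end{proof}

\subsection{Counting punctures when $\theta$ is onto}\label{sub:onto}

If $\theta$ is onto, then $F'=F_2$, so $\chi(C)=-1$, and $C$ is either $\mathbb P^1$ minus three points or a curve of genus $1$ minus one point. By Proposition~\ref{prop:shape}, in $H_1(C;\mathbb Z)=\mathbb Z^2$, with basis $[x_1],[x_2]$, the class $[\delta_s]$ of each puncture is non-zero and lies on one of the two coordinate axes. In genus $1$ this contradicts $[\delta_s]=0$. In genus $0$ there are three punctures, so two of the classes lie on the same axis, although any two of them form a basis of $\mathbb Z^2$. This excludes the case of surjective $\theta$, which is all that Theorem~\ref{thm:A} needs; see Section~\ref{sec:consequences}.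

\subsection{Counting punctures in general}

If $F'$ is a proper subgroup of $F_2$, the curve $C$ may have any genus and many punctures, and the two axes of $\mathbb Z^2$ must be replaced by something that lives in $H_1$ of $F'$. The right objects are the circles lying over the two petals of a rose.

Let $R$ be the rose with petals $x_1$ and $x_2$, so that $\pi_1(R)=F_2$, and let $\Delta\to R$ be the finite covering with $\pi_1(\Delta)=F'=\pi_1(C)$. We regard conjugacy classes of $\pi_1(C)$ as free homotopy classes of loops in $\Delta$. For $i=1,2$ the preimage of the petal $x_i$ is a disjoint union of circles; we call them \emph{petal cycles} and orient them along $x_i$. Different petal cycles have no edge in common. Since $\Delta$ has no $2$-cells, $H_1(\Delta;\mathbb Z)$ is a subgroup of the group of cellular $1$-chains, so the classes of the petal cycles are linearly independent in $H_1(\Delta;\mathbb Z)=H_1(C;\mathbb Z)$.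

\emph{Each $\delta_s$ is freely homotopic in $\Delta$ to a non-zero power of a petal cycle.} Write $\delta_s^{m}=vx_i^kv^{-1}$ with $v\in F_2$ and $k\ne0$, by Proposition~\ref{prop:shape}. Since $\delta_s$ commutes with this element, and the centralizer of $x_i^k$ in $F_2$ is $\langle x_i\rangle$, we have $\delta_s=vx_i^lv^{-1}$ with $l\ne0$. Lift this to $\Delta$. The lift of $v$ from the base vertex ends at some vertex $y$. Since $\delta_s\in F'$, the lift of $x_i^l$ at $y$ is closed. It runs a non-zero number $t_s$ of times around the petal cycle $\zeta_s$ through $y$ that lies over $x_i$. So $\delta_s$ is freely homotopic to $\zeta_s^{t_s}$.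

\emph{The petal cycles $\zeta_s$ are pairwise distinct.} Suppose that $\zeta_s=\zeta_{s'}$ with $s\ne s'$. Then $\delta_s^{t_{s'}}$ and $\delta_{s'}^{t_s}$ are both freely homotopic to $\zeta_s^{t_st_{s'}}$, so they are conjugate in $\pi_1(C)$. Fill in the puncture $s$. In $\pi_1(C\cup\{s\})$ the loop $\delta_s$ is trivial, hence $\delta_{s'}^{t_s}=1$ with $t_s\ne0$. But $C\cup\{s\}$ is non-compact, since $s'$ is still missing, and $\chi(C\cup\{s\})=\chi(C)+1\le0$. This contradicts Lemma~\ref{lem:loops}.

\emph{Conclusion.} The curve $C$ has at least one puncture, and $\sum_s[\delta_s]=0$ in $H_1(C;\mathbb Z)$. Therefore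
\[
\sum_s t_s[\zeta_s]=0
\]
with all $t_s\ne0$ and with distinct petal cycles $\zeta_s$. This contradicts the linear independence of their classes, and Theorem~\ref{thm:B} is proved. \qed

\begin{remark}
The finite generation of $\ker\theta$ enters only through that of $\ker g_*$ and $\ker f_*$, which is used in Proposition~\ref{prop:realize} and in Lemma~\ref{lem:dominant}. The finite index of $\theta(\pi)$ is used for the finite generation of these kernels and for the ranks of the images, for the element $u$ in Lemma~\ref{lem:dominant}, for the application of Lemma~\ref{lem:classes} in Proposition~\ref{prop:shape}, and for the finiteness of the covering $\Delta\to R$, which makes every component over a petal a circle.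
\end{remark}

\section{Proofs of Theorem \ref{thm:A} and Corollary \ref{cor}}\label{sec:consequences}

Let $n\ge3$. The forgetful map $P\Sigma_n\to P\Sigma_3$ (the identity if $n=3$) is onto, and its kernel is finitely generated by Lemma~\ref{lem:forget}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $P\Sigma_n\cong\pi_1(M)$ with $M$ smooth, connected and quasi-projective, then the forgetful map contradicts Theorem~\ref{thm:B}. Since it is onto, the puncture count of Subsection~\ref{sub:onto} suffices.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor}]
(i) Let $G\le P\Sigma_n$ have finite index. The restriction to $G$ of the forgetful map $P\Sigma_n\to P\Sigma_3$ has image of finite index. Its kernel has finite index in the finitely generated group $\ker(P\Sigma_n\to P\Sigma_3)$, so it is finitely generated. By Theorem~\ref{thm:B}, $G$ is not quasi-projective.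

Let $\Gamma$ be a quasi-projective group commensurable with $P\Sigma_n$. Then some finite-index subgroup of $\Gamma$ is isomorphic to a finite-index subgroup of $P\Sigma_n$. It is quasi-projective, since finite \'etale covers of smooth quasi-projective varieties are smooth and quasi-projective. This contradicts the first part. Finally, the full welded braid group permutes the conjugacy classes of $x_1,\dots,x_n$, and the symmetric automorphism group permutes those of $x_1^{\pm1},\dots,x_n^{\pm1}$. In both cases $P\Sigma_n$ is the kernel of this action on a finite set, so it has finite index.

(ii) The composite $P\Sigma_n\times K\to P\Sigma_n\to P\Sigma_3$ is onto, and its kernel $\ker(P\Sigma_n\to P\Sigma_3)\times K$ is finitely generated. Apply Theorem~\ref{thm:B}.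
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arapura} D.~Arapura, J. Algebraic Geom. \textbf{6} (1997), Prop.~V.1.7.

\bibitem{DPS} A.~Dimca, S.~Papadima, A.~I.~Suciu, Duke Math. J. \textbf{148} (2009).

\bibitem{McCool} J.~McCool, Canad. J. Math. (1986).

\bibitem{SW} Alexander~I. Suciu, He Wang, \emph{Chen ranks and resonance varieties of the upper McCool groups}, arXiv:1804.06006 (2018).

\end{thebibliography}

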